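# A central limit theorem for two length spectra, counted over conjugacy classes

## 1. The theorem

Let $\Gamma$ be a non-elementary hyperbolic group with identity $o$, and let $\mathrm{conj}(\Gamma)$ be its set of conjugacy classes. For two metrics $d,d_*$ on $\Gamma$ write $\ell=\ell_d$ and $\ell_*=\ell_{d_*}$ for their stable translation lengths. All terms are defined in Section 2. For $\sigma>0$ put $\mathcal N_\sigma(t)=\frac1{\sigma\sqrt{2\pi}}\int_{-\infty}^te^{-s^2/(2\sigma^2)}ds$, and let $\mathcal N_0$ be the distribution function of the point mass at $0$. We also write $\mathcal N_\sigma$ for the corresponding probability measure.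

**Theorem 1.** Let $d,d_*$ be strongly hyperbolic metrics on a non-elementary hyperbolic group $\Gamma$. There are $\tau>0$ and $\sigma^2\ge0$ such that, as $T\to\infty$,
$$\frac{\#\{[g]:\ \ell[g]<T,\ (\ell_*[g]-\tau T)/\sqrt T\le t\}}{\#\{[g]:\ \ell[g]<T\}}\longrightarrow\mathcal N_\sigma(t)$$
for all $t\in\mathbb R$ if $\sigma>0$, and for all $t\neq0$ if $\sigma=0$. If $\Gamma$ is not virtually free, or $d$ has non-arithmetic length spectrum, then $\tau$ and $\sigma$ are those of the Known Result below. Moreover $\sigma^2=0$ if and only if $d,d_*$ are roughly similar, if and only if $\ell_*=\lambda\ell$ on $\Gamma$ for some $\lambda>0$.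

The question is taken from Stephen Cantrell and Mark Pollicott, "Central limit theorems for Green metrics on hyperbolic groups", arXiv:2404.11512 (2024). It comes with the following known result, which counts group elements instead of classes. We use it as a black box.

**Known Result.** Let $d,d_*$ be strongly hyperbolic metrics on $\Gamma$. Suppose either that $\Gamma$ is not virtually free, or that $\Gamma$ is virtually free and $d$ has non-arithmetic length spectrum. Then there exist $\tau=\tau(d_*/d)>0$ and $\sigma^2=\sigma^2(d_*/d)\ge0$ such that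
$$\frac1{\#\{g\in\Gamma:d(o,g)<T\}}\#\Big\{g\in\Gamma:\ d(o,g)<T,\ \frac{\ell_*[g]-\tau T}{\sqrt T}\le t\Big\}\longrightarrow\mathcal N_\sigma(t)$$
as $T\to\infty$ (for every $t$ if $\sigma>0$, for every $t\ne0$ if $\sigma=0$). Moreover $\sigma^2=0$ if and only if $d$ and $d_*$ are roughly similar.

The method gives slightly more.

**Theorem 2.** With the same $\tau,\sigma$, the conclusion of Theorem 1 remains true if, in numerator and denominator, one (a) restricts to classes $[g]$ whose image in a finite quotient $\Gamma/\Gamma_1$ lies in a fixed nonempty conjugation-invariant set $\mathcal C$; and/or (b) restricts to $T-L\le\ell[g]<T$ for a fixed $L$ (any $L>0$ if $\ell(\Gamma)$ is non-arithmetic, any sufficiently large $L$ otherwise); and/or (c) restricts to primitive classes (classes of $g$ that are not proper powers); and/or (d) replaces $(\ell_*[g]-\tau T)/\sqrt T$ by $(\ell_*[g]-\tau\ell[g])/\sqrt{\ell[g]}$ (for $\ell[g]>0$).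

In words: pick a conjugacy class uniformly at random among the finitely many with $\ell[g]<T$ and measure its length with the other metric. The answer is $\tau T$ plus a Gaussian error of size $\sqrt T$. No arithmeticity assumption is made, so word metrics on free groups are included. The Gaussian degenerates only when the two metrics are essentially proportional.

## 2. Metrics, lengths and arithmeticity

**Definition (the class $\mathcal D_\Gamma$).** $\mathcal D_\Gamma$ is the set of left-invariant metrics $d$ on $\Gamma$ that are quasi-isometric to a word metric and hyperbolic. Hyperbolic means: with the Gromov product $(x|y)_w=\frac12(d(w,x)+d(w,y)-d(x,y))$, there is $\delta$ with $(x|z)_w\ge\min\{(x|y)_w,(y|z)_w\}-\delta$ for all $x,y,z,w$.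

**Definition (strongly hyperbolic).** A metric $d\in\mathcal D_\Gamma$ is strongly hyperbolic (in the sense of Nica–Špakula) if there is $c>0$ with
$$e^{-c(x|y)_w}\le e^{-c(x|z)_w}+e^{-c(z|y)_w}\qquad\text{for all }x,y,z,w\in\Gamma .$$

*Example (weighted trees).* Let $F_2=\langle a,b\rangle$ act on its Cayley tree. Give the $a$-edges length $\alpha>0$ and the $b$-edges length $\beta>0$, and let $d_{\alpha,\beta}$ be the path metric on vertices. In a tree $(x|y)_w$ is the length of the common initial segment of the paths from $w$ to $x$ and from $w$ to $y$. So $(x|y)_w\ge\min\{(x|z)_w,(z|y)_w\}$, and the inequality above holds for every $c>0$, even with a maximum on the right.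

*Example (a word metric that is not strongly hyperbolic).* Take $F_2$ with generators $a,a^2,b$ and word metric $d$. The exponent sum of $a$ changes by at most $2$ per generator, so $d(o,a^n)=\lceil n/2\rceil$ for $n\ge0$. Then $d(a^{-1},a^n)-d(o,a^n)=\lceil (n+1)/2\rceil-\lceil n/2\rceil$ alternates between $0$ and $1$ and has no limit as $n\to\infty$. For a strongly hyperbolic metric this limit exists (Section 6). So $d$ is not strongly hyperbolic, and what strong hyperbolicity buys is exactly such limits.

**Definition (stable translation length).** $\ell_d(g)=\lim_{n\to\infty}d(o,g^n)/n$. It is constant on conjugacy classes and satisfies $\ell_d(g^n)=n\,\ell_d(g)$ for $n\ge 1$ and $\ell_d(g^{-1})=\ell_d(g)$.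

*Example.* For $d_{\alpha,\beta}$, write $g=uwu^{-1}$ with $w$ cyclically reduced (first letter not the inverse of the last). Then $g^n=uw^nu^{-1}$, so $\ell(g)=\alpha\,\#\{a^{\pm1}\text{ in }w\}+\beta\,\#\{b^{\pm1}\text{ in }w\}$.

**Definition (arithmetic).** The length spectrum of $d$ is arithmetic if $\ell_d(\Gamma)\subset c\mathbb Z$ for some $c>0$.

*Example.* $d_{1,1}$ has spectrum in $\mathbb Z$: arithmetic. For $d_{1,\sqrt2}$ we have $\ell(a)=1$, $\ell(b)=\sqrt2$, and both in $c\mathbb Z$ would make $\sqrt2$ rational: non-arithmetic. So the Known Result does not apply to $d=d_{1,1}$.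

**Definition (roughly similar).** $d,d_*$ are roughly similar if there are $\lambda,C>0$ with $|\lambda d(x,y)-d_*(x,y)|\le C$ for all $x,y$.

*Example.* If $d,d_*$ are roughly similar then $\ell_*=\lambda\ell$ (divide by $n$). For $d_{1,1}$ and $d_{\alpha,\beta}$ this forces $\alpha=\lambda=\beta$. So they are roughly similar only if $\alpha=\beta$.

## 3. The free group with two weighted trees, by hand

Let $\Gamma=F_2$, $d=d_{1,1}$, $d_*=d_{\alpha,\beta}$. A nontrivial conjugacy class is a cyclically reduced word up to rotation. Length two: there are $12$ cyclically reduced words, namely $x^2$ for the four letters $x$ (four classes, one word each), and eight words mixing $a^{\pm1}$ and $b^{\pm1}$ (four classes, two words each). In general, if $g$ has cyclic length $n$ and $g=z^k$ with $k$ maximal, then the class has exactly $n/k$ cyclically reduced words: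
$$\#\{h\in[g]:h\text{ cyclically reduced}\}=\frac{\ell(g)}{k},\qquad k=[Z(g):\langle g\rangle].$$
We shall generalize this identity.

For a cyclically reduced word $w$ let $D(w)=\#\{a^{\pm1}\}-\#\{b^{\pm1}\}$, so that $\ell_*(w)=\frac{\alpha+\beta}2|w|+\frac{\alpha-\beta}2D(w)$. Let $A_\theta$ be the matrix indexed by the four letters, with $A_\theta(x,y)=e^{\theta\varepsilon(y)}$ if $y\ne x^{-1}$ and $0$ otherwise, where $\varepsilon(a^{\pm1})=1$ and $\varepsilon(b^{\pm1})=-1$. Then $Z_n(\theta):=\sum_we^{\theta D(w)}=\operatorname{tr}A_\theta^n$, the sum running over cyclically reduced words of length $n$. On functions with $f(x^{-1})=-f(x)$ the eigenvalues are $e^\theta,e^{-\theta}$. On functions with $f(x^{-1})=f(x)$ the matrix is $\begin{pmatrix}e^\theta&2e^{-\theta}\\2e^\theta&e^{-\theta}\end{pmatrix}$, with trace $2\cosh\theta$ and determinant $-3$. So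
$$Z_n(\theta)=\lambda_+^n+\lambda_-^n+e^{n\theta}+e^{-n\theta},\qquad\lambda_\pm=\cosh\theta\pm\sqrt{\cosh^2\theta+3}.$$
At $\theta=0$ there are $3^n+2+(-1)^n$ cyclically reduced words. Since $\lambda_+=3+\frac34\theta^2+O(\theta^4)$, we have $\log\lambda_+=\log3+\frac14\theta^2+O(\theta^4)$, and $|\lambda_-|=3/\lambda_+\le1$. Therefore $Z_n(\theta/\sqrt n)/Z_n(0)\to e^{\theta^2/4}$ for each real $\theta$. By convergence of moment generating functions, $D/\sqrt n\to N(0,\frac12)$ on cyclically reduced words of length $n$.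

Proper powers of length $n$ number at most $n\cdot4\cdot3^{n/2}$, so up to $o(1)$ the law is the same on classes of length $n$, of which there are $\sim3^n/n$. Among classes with $\ell<T$ all but a proportion $O(3^{-L})$ have length $\ge T-L$. Hence Theorem 1 holds here with
$$\tau=\frac{\alpha+\beta}2,\qquad\sigma^2=\frac{(\alpha-\beta)^2}8,$$
and $\sigma=0$ exactly when $\alpha=\beta$.

## 4. Positive proportion is not enough

In $F_2$ the passage from elements to classes is exact: restrict to cyclically reduced words and weight by $k/\ell$. So a sensible first attempt at Theorem 1 is this. Take the Known Result, a central limit theorem on the ball $\{d(o,g)<T\}$; restrict to the "nearly cyclically reduced" elements, which fill a positive proportion of the ball; conclude. In $F_2$ the proportion is $(3^n+2+(-1)^n)/(4\cdot3^{n-1})\to\frac34$ on the sphere of radius $n$.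

The last step fails as an inference. A central limit theorem on a set says nothing about the law on a subset of positive proportion: if $\sigma>0$, the subset of the ball where $\ell_*[g]\le\tau T$ has asymptotic proportion $\frac12$, and on it the limit law is half a Gaussian. To pass to the subset one needs the variable $(\ell_*-\tau T)/\sqrt T$ to be asymptotically independent of the data that define the subset: the two ends of $g$, and also $d(o,g)-T$, since classes are cut off by $\ell[g]<T$ and not by $d(o,g)<T$. Moreover, for $F_2$ with $d_{1,1}$ there is no Known Result to start from.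

Why is independence plausible? In $F_2$ change the first letter of a reduced word from $a$ to $b$ (when the result is still reduced). This changes $D$ by a bounded amount, so $D/\sqrt n$ does not notice, while the beginning of the word has been moved. In general, multiply $g$ on the left and on the right by fixed elements $h_1,h_2^{-1}$. The variable $(d_*(o,g)-\tau T)/\sqrt T$ changes by $O(T^{-1/2})$, while the ends $g$ and $g^{-1}$, seen on the boundary, are moved by $h_1$ and $h_2$. Any limit measure of the joint data is therefore invariant under $\Gamma\times\Gamma$ with the last coordinate fixed, and ergodicity of the boundary action then forces independence. This is the idea of the proof. Its ingredients are: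

1. limits of the joint law of $\big(g,\ g^{-1},\ d(o,g)-T,\ \text{a finite quotient},\ (d_*(o,g)-\tau T)/\sqrt T\big)$, shown to be products (Sections 9 and 10);
2. an exact weight $\phi(g^+,g^-)$ replacing "is cyclically reduced", which turns sums over elements into sums over classes (Sections 8 and 11);
3. identification of the last factor of the product, by the Known Result (Section 12) or, for virtually free groups, by symbolic dynamics (Section 13).

## 5. Standing facts and conventions

Write $\partial=\partial\Gamma$ and $\overline\Gamma=\Gamma\cup\partial$ (compact, metrizable, points of $\Gamma$ isolated); a sequence of distinct elements of $\Gamma$ accumulates only on $\partial$. $\Gamma$ acts on $\overline\Gamma$ by homeomorphisms. $\partial^{(2)}$ is the set of pairs of distinct points of $\partial$. The space $\overline{\mathbb R}=[-\infty,\infty]$ carries the metric $|\arctan x-\arctan y|$. In this metric, adding $h$ moves a point by at most $|h|$, and multiplying by $\alpha>0$ moves it by at most $\frac12|\log\alpha|$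 (the derivative of $\arctan(\alpha x)$ in $\log\alpha$ is $\alpha x/(1+\alpha^2x^2)$). The letter $C$ denotes varying constants.

An element $g$ of infinite order is called loxodromic. It has exactly two fixed points $g^\pm$ in $\partial$, $g^{\pm n}\to g^\pm$, and $g^nx\to g^+$ for $x\in\partial\setminus\{g^-\}$. A finite-index subgroup of $\Gamma$ is again non-elementary with the same boundary: $\partial$ is infinite without isolated points, no point of $\partial$ is fixed by the subgroup, and the subgroup contains infinitely many loxodromic elements with pairwise disjoint fixed pairs. Any two distinct points of $\overline\Gamma$ are joined by a word geodesic, possibly infinite.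

We cite three facts.

* (F1) For $d\in\mathcal D_\Gamma$ there is $C$ with $(x|z)_y\le C$ whenever $y$ lies on a word geodesic from $x$ to $z$. The same holds for word geodesics of a finite-index subgroup. (By Bonk–Schramm, *Embeddings of Gromov hyperbolic spaces*, Thm 4.1, $(\Gamma,d)$ embeds isometrically in a geodesic hyperbolic space. Word geodesics become uniform quasigeodesics, and the Morse lemma applies.) The Gromov boundary of $(\Gamma,d)$ is $\partial\Gamma$.
* (F2) There are $v>0$ and $C$ with $C^{-1}e^{vR}\le\#\{g:d(o,g)\le R\}\le Ce^{vR}$ for $R\ge0$. (Coornaert, Pacific J. Math. 1993; for $d\in\mathcal D_\Gamma$: Blachère–Haïssinsky–Mathieu, *Harmonic measures versus quasiconformal measures for hyperbolic groups*, 2011, Thm 2.3.)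
* (F3) There are finitely many conjugacy classes of finite-order elements; finite subgroups have order at most some $B$; $\ell_{\min}:=\inf\{\ell(g):g\text{ loxodromic}\}>0$ (Gromov for word metrics, hence for $d$ by quasi-isometry); stabilizers of pairs $\{g^+,g^-\}$ are virtually cyclic; the kernel $E$ of the action of $\Gamma$ on $\partial$ is finite.

Since $E$ is finite and normal, its centralizer $C_\Gamma(E)$ has finite index. Fix a finite-index normal subgroup $\Gamma_0\subset C_\Gamma(E)$. If $\Gamma$ is virtually free, choose $\Gamma_0$ also free (the normal core of the intersection of $C_\Gamma(E)$ with a finite-index free subgroup). Let $\pi:\Gamma\to Q=\Gamma/\Gamma_0$, $N=|Q|$, and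
$$p_E(\pi(g)):=\#\{e\in E:ge=eg\}.$$
This depends only on $\pi(g)$ because $\Gamma_0$ centralizes $E$.

*Example.* For $\Gamma=F_2$, $E$ is trivial and $p_E\equiv1$. For $\Gamma=F_2\times\mathbb Z/2$, $E=\{1\}\times\mathbb Z/2$ and $p_E\equiv2$; one may take $\Gamma_0=F_2\times\{1\}$.

## 6. Gromov products and horofunctions on $\overline\Gamma$

The purpose of this section is to extend Gromov products and horofunctions to $\overline\Gamma$, exactly and continuously, and to compare $\ell(g)$ with $d(o,g)$.

Let $c$ be the constant of strong hyperbolicity of $d$, and $\rho(x,y)=e^{-c(x|y)_o}$. By the defining inequality, $|\rho(x,y)-\rho(x',y)|\le\rho(x,x')$. If $x_n\to\xi$ and $y_n\to\eta$ with $\xi,\eta\in\partial$, then $\rho(x_n,x_m)\to0$ and $\rho(y_n,y_m)\to0$ as $n,m\to\infty$, so $\rho(x_n,y_n)$ is Cauchy. The same works with one argument fixed in $\Gamma$. Thus $\rho$ extends continuously to $\overline\Gamma\times\overline\Gamma$, still satisfying the triangle inequality. For $x\in\Gamma$ we have $(x|y)_o\le d(o,x)$,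 so $\rho(x,y)\ge e^{-cd(o,x)}>0$; and $\rho(x,y)=0$ if and only if $x=y\in\partial$. On $\partial$, $\rho$ is a compatible metric, with open balls $B(\xi,r)$. On $\overline\Gamma$ we use the compatible metric $\operatorname{dist}(x,y)=\rho(x,y)$ for $x\ne y$, $\operatorname{dist}(x,x)=0$.

So $(\cdot|\cdot)_o$ extends continuously to $\overline\Gamma\times\overline\Gamma$ with values in $[0,\infty]$, finite off the diagonal of $\partial$. From $\rho(x,z)\le2\max\{\rho(x,y),\rho(y,z)\}$ we get $(x|z)_o\ge\min\{(x|y)_o,(y|z)_o\}-\delta_0$ with $\delta_0=c^{-1}\log2$. For $y\in\Gamma$ put $(x|z)_y=(y^{-1}x|y^{-1}z)_o$; then $|(x|z)_y-(x|z)_o|\le d(o,y)$, and for $k,x\in\Gamma$, $|(k|z)_o-(x|z)_o|\le d(k,x)$. By continuity (F1) also holds for infinite word geodesics.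

For $h\in\Gamma$ let $b(h,x)=d(h^{-1},x)-d(o,x)$, first for $x\in\Gamma$. Then, for $x,y\in\overline\Gamma$ whenever the terms are finite,
$$b(h,x)=d(o,h)-2(x|h^{-1})_o,\tag{1}$$
$$b(h_1h_2,x)=b(h_1,h_2x)+b(h_2,x),\tag{2}$$
$$(hx|h)_o=d(o,h)-(x|h^{-1})_o,\tag{3}$$
$$(hx|hy)_o=(x|y)_{h^{-1}}=(x|y)_o+\tfrac12\big(b(h,x)+b(h,y)\big),\tag{4}$$
$$b(g,g^+)=\ell(g)=-b(g,g^-)\qquad(g\text{ loxodromic}).\tag{5}$$
For $x,y\in\Gamma$, (1), (3), (4) follow by inserting the definition of the Gromov product, and (2) is $d(h_2^{-1}h_1^{-1},x)-d(o,x)=[d(h_1^{-1},h_2x)-d(o,h_2x)]+[d(h_2^{-1},x)-d(o,x)]$. By (1), $b(h,\cdot)$ extends continuously to $\overline\Gamma$ with $|b(h,\cdot)|\le d(o,h)$, and the other identities extend by continuity. For (5): $b(g,g^n)=d(o,g^{n+1})-d(o,g^n)$ converges to $b(g,g^+)$, and its Cesàro means converge to $\ell(g)$. Applied to $g^{-1}$ this gives $b(g^{-1},g^-)=\ell(g)$, and (2) gives $0=b(gg^{-1},g^-)=b(g,g^-)+b(g^{-1},g^-)$.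

*Example.* In the tree of $F_2$ with $d=d_{1,1}$, $b(h,\xi)$ is $|h|$ minus twice the number of letters of $h$ cancelled in the product $h\xi$. And $(g|g^{-1})_o$, for $g=uwu^{-1}$ reduced with $w$ cyclically reduced and nontrivial, is $|u|$, so $\ell(g)=d(o,g)-2(g|g^{-1})_o$ exactly. Lemma 3(d) says that this is asymptotically true in general.

The same constructions apply to $d_*$; quantities formed with $d_*$ carry a star.

**Lemma 3.** Let $g_n\in\Gamma$ be distinct.

(a) If $g_n\to\xi$ and $g_n^{-1}\to\eta$ with $\xi\ne\eta$ in $\partial$, then for large $n$ the element $g_n$ is loxodromic, $g_n^+\to\xi$, $g_n^-\to\eta$, $\ell(g_n)-d(o,g_n)\to-2(\xi|\eta)_o$, and $\ell_*(g_n)-d_*(o,g_n)$ converges.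

(b) If the $g_n$ are loxodromic with $(g_n^+,g_n^-)\in K$, $K\subset\partial^{(2)}$ compact, then along a subsequence (a) applies with $(\xi,\eta)\in K$.

(c) For compact $K\subset\partial^{(2)}$ there is $C_K$ with $0\le d(o,g)-\ell(g)\le C_K$ and $|d_*(o,g)-\ell_*(g)|\le C_K$ for all loxodromic $g$ with $(g^+,g^-)\in K$. Hence $\#\{g:(g^+,g^-)\in K,\ \ell(g)\le R\}\le C_K'e^{vR}$ for $R\ge0$.

(d) Let $\delta>0$, $K\subset\partial^{(2)}$ compact, and let $\mathcal G=\mathcal G_{\delta,K}$ be the set of $g$ such that $\rho(g,g^{-1})\ge\delta$, or $g$ is loxodromic with $(g^+,g^-)\in K$. All but finitely many $g\in\mathcal G$ are loxodromic. As $g\to\infty$ in $\mathcal G$: $\operatorname{dist}(g,g^+)\to0$, $\operatorname{dist}(g^{-1},g^-)\to0$, and $\ell(g)-d(o,g)+2(g|g^{-1})_o\to0$. On $\mathcal G$, $|\ell_*(g)-d_*(o,g)|$ is bounded.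

*Proof.* **Step 0 (contraction).** The purpose is to see that $g_n$ pushes everything away from $\eta$ to $\xi$. If $g_n\to\xi$, $g_n^{-1}\to\eta$ in $\partial$, then $g_nx\to\xi$ uniformly for $x\in\partial$ with $\rho(x,\eta)\ge\varepsilon$. Indeed $\rho(x,g_n^{-1})\ge\varepsilon-\rho(\eta,g_n^{-1})\ge\varepsilon/2$ for large $n$, so $(x|g_n^{-1})_o$ is bounded. By (3), $(g_nx|g_n)_o=d(o,g_n)-(x|g_n^{-1})_o\to\infty$ uniformly, and $\rho(g_nx,\xi)\le\rho(g_nx,g_n)+\rho(g_n,\xi)\to0$.

**Step 1 (proof of (a)).** The purpose is to find fixed points by a ping-pong argument. Let $U$ be the closed $\varepsilon$-ball at $\xi$ and $U'$ the open $\varepsilon$-ball at $\eta$, with $\varepsilon$ so small that $U\cap U'=\emptyset$ and $U\cup U'\ne\partial$. For large $n$, Step 0 gives $g_n(\partial\setminus U')\subset U\subsetneq\partial\setminus U'$. If $g_n^k=o$ with $k\ge1$, then $\partial\setminus U'=g_n^k(\partial\setminus U')\subset U$, which is false. So $g_n$ has infinite order. Choose $x\in U\setminus\{g_n^-\}$ (balls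 are infinite). Then $g_n^kx\in U$ for all $k\ge 1$ and $g_n^kx\to g_n^+$ as $k\to\infty$, so $g_n^+\in U$. As $\varepsilon$ is arbitrary, $g_n^+\to\xi$. The same argument for $g_n^{-1}$ gives $g_n^-\to\eta$. By (5) and (1), $\ell(g_n)=b(g_n,g_n^+)=d(o,g_n)-2(g_n^+|g_n^{-1})_o$, and the product converges to $(\xi|\eta)_o$ by continuity. For $d_*$ the same formula gives convergence of $\ell_*(g_n)-d_*(o,g_n)$ to $-2(\xi|\eta)^*_o$.

**Step 2 (proof of (b)).** The purpose is to show that the ends of $g_n$ cannot merge if its fixed points stay apart. Pass to a subsequence with $g_n\to\xi$, $g_n^{-1}\to\eta$ in $\partial$ and $(g_n^+,g_n^-)\to(\alpha,\beta)\in K$. If $\alpha\ne\eta$, Step 0 gives $g_n^+=g_ng_n^+\to\xi$, so $\alpha=\xi$. Thus $\alpha\in\{\xi,\eta\}$, and likewise $\beta\in\{\xi,\eta\}$. As $\alpha\neq\beta$, we get $\xi\ne\eta$, and (a) gives $(\alpha,\beta)=(\xi,\eta)$.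

**Step 3 (proof of (c)).** The purpose is uniformity over $K$. By subadditivity $\ell(g)\le d(o,g)$. If one of the other bounds failed, there would be distinct loxodromic $g_n$ with fixed points in $K$ and $d(o,g_n)-\ell(g_n)\to\infty$ or $|d_*(o,g_n)-\ell_*(g_n)|\to\infty$, against (b) and (a). The count follows from $d(o,g)\le\ell(g)+C_K$ and (F2).

**Step 4 (proof of (d)).** The purpose is uniformity over $\mathcal G$. If one of the assertions failed, it would fail along a sequence of distinct $g_n\in\mathcal G$. Pass to a subsequence with $g_n\to\xi$, $g_n^{-1}\to\eta$ in $\partial$. Either $\rho(g_n,g_n^{-1})\ge\delta$ infinitely often, so $\rho(\xi,\eta)\ge\delta$; or (b) applies. In both cases $\xi\ne\eta$ after passing to a subsequence. Now (a), together with $(g_n|g_n^{-1})_o\to(\xi|\eta)_o$, gives all the assertions along this subsequence, a contradiction. $\square$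

## 7. Conformal measures and the null set of fixed points

For a subgroup $\Gamma'\subset\Gamma$ and a finite Borel measure $m$ on $\partial$ consider the condition
$$m(hA)=\int_Ae^{-vb(h,\xi)}\,dm(\xi)\qquad(h\in\Gamma',\ A\text{ Borel}).\tag{6}$$

**Existence.** The purpose is to construct one such measure. By (F2), for $a$ large the shell $\{R-a<d(o,g)\le R\}$ has at least $C^{-1}e^{vR}$ elements, so $\sum_ge^{-sd(o,g)}$ diverges at $s=v$; it converges for $s>v$. Let $\nu$ be a weak limit on $\overline\Gamma$, as $s\downarrow v$, of the normalizations of $\sum_ge^{-sd(o,g)}\delta_g$. Each single point of $\Gamma$ has mass tending to $0$, so $\nu$ is a probability measure on $\partial$. Since $d(o,hg)=d(o,g)+b(h,g)$, for continuous $F$ we have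
$$\sum_ge^{-sd(o,g)}F(h^{-1}g)=\sum_{g}e^{-sd(o,hg)}F(g)=\sum_ge^{-sd(o,g)}e^{-sb(h,g)}F(g).$$
As $b(h,\cdot)$ is continuous, $\nu$ satisfies (6) for $\Gamma'=\Gamma$.

*Example.* For $F_2$ with $d_{1,1}$, $e^v=3$, and the measure giving each cylinder of reduced words with a given prefix of length $n\ge1$ mass $1/(4\cdot3^{n-1})$ satisfies (6). Indeed, if $h\xi$ cancels $j$ letters, then $h$ maps small cylinders of depth $n$ around $\xi$ to cylinders of depth $n+|h|-2j$, and $b(h,\xi)=|h|-2j$.

The next lemma supplies regularity, comparison and, in (c), the ergodicity that drives the proof.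

**Lemma 4.** Let $\Gamma'\subset\Gamma$ have finite index and let $m\ne0$ be a finite Borel measure on $\partial$ satisfying (6) for $\Gamma'$.

(a) There is $C$ with $C^{-1}r^{v/c}\le m(B(\xi,r))\le Cr^{v/c}$ for $\xi\in\partial$, $0<r\le1$.

(b) If $m'$ is a finite Borel measure with $m'(B(\xi,r))\le C_1m(B(\xi,r))$ for all $\xi\in\partial$, $0<r\le1$, then $m'\le C_2m$, where $C_2$ depends only on $m$ and $C_1$.

(c) Every finite Borel measure satisfying (6) for $\Gamma'$ is a multiple of $m$.

*Proof.* **Step 1 (spreading).** The purpose is a lower bound for the mass away from any point. By (6), if $\{\xi\}$ is an atom then so is $\{h\xi\}$ for $h\in\Gamma'$; since $\Gamma'$ fixes no point of $\partial$, $m$ is not supported at one point. Claim: there are $r_0\in(0,1]$, $\varepsilon>0$ with $m\{\eta:\rho(\eta,x)\ge r_0\}\ge\varepsilon$ for all $x\in\overline\Gamma$. Otherwise there are $x_n\to x\in\overline\Gamma$ with $m\{\eta:\rho(\eta,x_n)\ge1/n\}\to0$. If $x\in\Gamma$, then $x_n=x$ eventually and $\rho(\eta,x)\ge e^{-cd(o,x)}$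 for all $\eta$, so $m(\partial)=0$, a contradiction. If $x\in\partial$, then for each $r>0$ we have $\{\rho(\eta,x)\ge r\}\subset\{\rho(\eta,x_n)\ge r/2\}$ for large $n$, so $m\{\rho(\eta,x)\ge r\}=0$ and $m$ is supported at $x$, a contradiction.

**Step 2 (shadows).** The purpose is to estimate $m$ on sets that look like balls. For $k\in\Gamma'$, $R\ge0$ let $S_R(k)=\{\xi\in\partial:(\xi|k)_o\ge d(o,k)-R\}$. By (3), $k^{-1}S_R(k)=\{\eta:(\eta|k^{-1})_o\le R\}$, and there (1) gives $d(o,k)-2R\le b(k,\eta)\le d(o,k)$. By (6), $m(S_R(k))\le e^{2vR}e^{-vd(o,k)}m(\partial)$. With $R_0=c^{-1}\log(1/r_0)$ we have $k^{-1}S_{R_0}(k)=\{\rho(\eta,k^{-1})\ge r_0\}$, so Step 1 gives $m(S_{R_0}(k))\ge\varepsilon e^{-vd(o,k)}$.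

**Step 3 (balls).** The purpose is to sandwich a ball between shadows. Let $\xi\in\partial$, $0<r\le1$, $R=c^{-1}\log(1/r)$. For each $R'\ge0$ there is $k\in\Gamma'$ with $|d(o,k)-R'|\le C$ and $(k|\xi)_o\ge d(o,k)-C$. To see this, note that on a word ray from $o$ to $\xi$, $d(o,x)$ goes from $0$ to $\infty$ with bounded increments, and $(x|\xi)_o=d(o,x)-(o|\xi)_x\ge d(o,x)-C$ by (F1). Take $x$ with $|d(o,x)-R'|\le C$ and multiply on the right by one of finitely many elements to land in $\Gamma'$, which changes everything by a bounded amount.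

With $R'=R$: if $\eta\in B(\xi,r)$ then $(\eta|\xi)_o>R$, so $(\eta|k)_o\ge d(o,k)-C'$. Hence $B(\xi,r)\subset S_{C'}(k)$ and $m(B(\xi,r))\le Ce^{-vR}=Cr^{v/c}$. With $R'=R+D$, $D$ a large constant: $\eta\in S_{R_0}(k)$ implies $(\eta|\xi)_o\ge d(o,k)-\max(R_0,C)-\delta_0>R$. So $S_{R_0}(k)\subset B(\xi,r)$ and $m(B(\xi,r))\ge C^{-1}r^{v/c}$. This is (a).

**Step 4 (comparison).** The purpose is to go from balls to all sets. Let $A$ be compact and $U\supset A$ open with $m(U)\le m(A)+\varepsilon$. Cover $A$ by finitely many balls contained in $U$ with centers in $A$ and radii at most $1/3$. By Vitali's covering lemma there are disjoint ones $B_i$ among them with $A\subset\bigcup3B_i$. By (a), $m(3B_i)\le Cm(B_i)$, so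
$$m'(A)\le\sum m'(3B_i)\le C_1\sum m(3B_i)\le C_2\sum m(B_i)\le C_2(m(A)+\varepsilon).$$
Let $\varepsilon\to0$; inner regularity extends this to Borel sets. This is (b).

**Step 5 (ergodicity).** The purpose is uniqueness. Let $m'\ne0$ satisfy (6) for $\Gamma'$. By (a) for $m$ and $m'$, and (b), $m'\ll m$ and $m\ll m'$. If $A$ is a $\Gamma'$-invariant Borel set with $m(A)>0$, then $m|_A$ satisfies (6) for $\Gamma'$, so $m\ll m|_A$, that is, $m(\partial\setminus A)=0$. So $\Gamma'$ is ergodic for $m$. Let $f=dm'/dm$. Computing $m'(hA)$ in two ways,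
$$\int_Ae^{-vb(h,\xi)}f(\xi)\,dm=m'(hA)=\int_{hA}f\,dm=\int_Af(h\xi)e^{-vb(h,\xi)}\,dm,$$
so $f\circ h=f$ almost everywhere for each of the countably many $h$, and $f$ is constant by ergodicity. $\square$

So $\nu$ is doubling, has full support and no atoms, and Lebesgue's differentiation theorem holds for it. Any finite measure satisfying (6) for $\Gamma_0$ is a multiple of $\nu$. We say that sets $A_n$ shrink nicely to $\xi_0$ if $A_n\subset B(\xi_0,r_n)$, $r_n\to0$, and $\nu(A_n)\ge\varepsilon\,\nu(B(\xi_0,r_n))$ with fixed $\varepsilon>0$. At a Lebesgue point of $f$, the averages of $f$ over such $A_n$ tend to $f(\xi_0)$.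

The next lemma is a magnifying glass: moving back along a ray to $\xi_0$ turns small neighborhoods of $\xi_0$ into large sets.

**Lemma 5 (blow-up).** Let $\xi_0\in\partial$ and let $k_n\to\xi_0$ run along a word geodesic ray from $o$, with $k_n^{-1}\to\zeta\in\partial$ (after passing to a subsequence). Let $V\subset\partial\setminus\{\zeta\}$ be compact. For large $n$, $k_nV\subset B(\xi_0,C_Ve^{-cd(o,k_n)})$, and $\nu(k_nA)\ge e^{-vd(o,k_n)}\nu(A)$ for Borel $A\subset V$. In particular, if $A\subset V$ and $\nu(A)>0$, the sets $k_nA$ shrink nicely to $\xi_0$.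

*Proof.* For $\eta\in V$ and large $n$, $(\eta|k_n^{-1})_o\le C$, so $(k_n\eta|k_n)_o\ge d(o,k_n)-C$ by (3). By (F1), $(k_n|\xi_0)_o=d(o,k_n)-(o|\xi_0)_{k_n}\ge d(o,k_n)-C$. So $(k_n\eta|\xi_0)_o\ge d(o,k_n)-C$, the first claim (enlarge $C_V$ to have a strict inequality). The second follows from (6) and $b(k_n,\eta)\le d(o,k_n)$. The last follows because $\nu(B(\xi_0,C_Ve^{-cd(o,k_n)}))\le Ce^{-vd(o,k_n)}$ by Lemma 4(a). $\square$

We shall need that elements with atypically large centralizer are rare; the input is the following.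

**Lemma 6.** If $f\in\Gamma\setminus E$, then $\nu(\mathrm{Fix}_\partial f)=0$.

*Proof.* Otherwise let $\xi_0\in\mathrm{Fix}f$ be a density point of this closed set, with $k_n,\zeta$ as in Lemma 5. Since $f\xi_0=\xi_0$,
$$(fk_n|\xi_0)_o=(fk_n|f\xi_0)_o=(k_n|\xi_0)_{f^{-1}}\ge(k_n|\xi_0)_o-d(o,f)\ge d(o,k_n)-C.$$
So $(fk_n|k_n)_o\ge d(o,k_n)-C$, and $d(fk_n,k_n)=d(o,fk_n)+d(o,k_n)-2(fk_n|k_n)_o\le C$. Hence $k_n^{-1}fk_n$ takes finitely many values. Passing to a subsequence, $k_n^{-1}fk_n=f'$ is constant, and $k_n^{-1}\mathrm{Fix}f=\mathrm{Fix}f'$. Let $V\subset\partial\setminus\{\zeta\}$ be compact. Then $k_n(V\setminus\mathrm{Fix}f')\subset B(\xi_0,C_Ve^{-cd(o,k_n)})\setminus\mathrm{Fix}f$ has measure $o(e^{-vd(o,k_n)})$, because $\xi_0$ is a density point. By Lemma 5 this measure is at least $e^{-vd(o,k_n)}\nu(V\setminus\mathrm{Fix}f')$. Hence $\nu(V\setminus\mathrm{Fix}f')=0$. Let $V$ exhaust $\partial\setminus\{\zeta\}$. As $\nu$ has no atoms and full support and $\mathrm{Fix}f'$ is closed, $\mathrm{Fix}f'=\partial$.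 So $f'\in E$, and $f\in E$ by normality, a contradiction. $\square$

## 8. An exact weight for conjugacy classes

In $F_2$ with $d_{1,1}$, a nontrivial $h$ is cyclically reduced exactly when its axis passes through $o$, that is, when $(h^+|h^-)_o=0$. The function $\phi(\xi,\eta)=1$ if $(\xi|\eta)_o=0$ and $0$ otherwise is continuous with compact support in $\partial^{(2)}$, and the identity of Section 3 reads $\sum_{h\in[g]}\phi(h^+,h^-)=\ell(g)/[Z(g):\langle g\rangle]$. The next lemma builds such a weight in general.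

**Lemma 7.** There is $\phi\in C_c(\partial^{(2)})$, $\phi\ge0$, $\phi\not\equiv0$, such that for every loxodromic $g$
$$\sum_{h\in[g]}\phi(h^+,h^-)=\frac{\ell(g)}{p(g)},\qquad p(g):=[Z(g):\langle g\rangle].\tag{7}$$

*Proof.* By (2), $\Gamma$ acts continuously on $\partial^{(2)}\times\mathbb R$ by $\gamma(\xi,\eta,t)=(\gamma\xi,\gamma\eta,t+b(\gamma,\xi))$. The plan is to take a partition of unity for this action and integrate out $t$.

**Step 1 (a compact set meets every orbit).** The purpose is to have something to normalize. Let $(x_j)_{j\in\mathbb Z}$ be a word geodesic from $\eta$ to $\xi$. Then $(x_j^{-1}\xi|x_j^{-1}\eta)_o=(\xi|\eta)_{x_j}\le C$ by (F1). The numbers $b(x_j^{-1},\xi)=\lim_{z\to\xi}(d(x_j,z)-d(o,z))$ have bounded increments in $j$. Taking $z=x_m$, $m\to\infty$, in $b(x_j^{-1},\xi)-b(x_0^{-1},\xi)=\lim_z(d(x_j,z)-d(x_0,z))$ and using (F1), this difference is within $C$ of $-d(x_0,x_j)$ for $j\ge0$, and of $d(x_0,x_j)$ for $j\le0$. So these numbers tend to $\mp\infty$ as $j\to\pm\infty$ with bounded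 steps. Hence there is $D$ such that for all $(\xi,\eta,t)$ some $\gamma=x_j^{-1}$ satisfies $(\gamma\xi|\gamma\eta)_o\le D$ and $|t+b(\gamma,\xi)|\le D$. The set $\{(\xi|\eta)_o\le D\}$ is compact in $\partial^{(2)}$. Take $\Theta_0=\psi(\xi,\eta)\kappa_1(t)\ge0$ continuous with compact support, positive where $(\xi|\eta)_o\le D$, $|t|\le D$.

**Step 2 (local finiteness).** The purpose is to make the sum over $\Gamma$ locally finite. Suppose $(\xi,\eta,t)$ lies in a compact set and its image under $\gamma$ lies in $\operatorname{supp}\Theta_0$. Then $b(\gamma,\xi)$ is bounded. Since $(\xi|\eta)_o$ and $(\gamma\xi|\gamma\eta)_o$ are bounded, (4) bounds $b(\gamma,\eta)$. By (1), $(\xi|\gamma^{-1})_o$ and $(\eta|\gamma^{-1})_o$ are at least $d(o,\gamma)/2-C$. So $(\xi|\eta)_o\ge d(o,\gamma)/2-C'$, and $d(o,\gamma)$ is bounded.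

**Step 3 (the weight).** The purpose is to define $\phi$ and check (7). By Steps 1 and 2, $\sum_\gamma\Theta_0\circ\gamma$ is continuous, positive and invariant, so $\Theta=\Theta_0/\sum_\gamma\Theta_0\circ\gamma$ is continuous with compact support and $\sum_\gamma\Theta\circ\gamma=1$. Put $\phi(\xi,\eta)=\int\Theta(\xi,\eta,t)\,dt$. Let $g$ be loxodromic. Elements of $Z(g)$ fix $g^\pm$, and $g(g^+,g^-,t)=(g^+,g^-,t+\ell(g))$ by (5). The index $p(g)$ is finite, since $Z(g)$ is virtually cyclic. The conjugates of $g$ are $\gamma g\gamma^{-1}$, $\gamma\in\Gamma/Z(g)$, with fixed points $\gamma g^\pm$. Translating $t$ by $b(\gamma,g^+)$ in the integral for $\phi(\gamma g^+,\gamma g^-)$,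
$$\sum_{h\in[g]}\phi(h^+,h^-)=\sum_{\gamma\in\Gamma/Z(g)}\phi(\gamma g^+,\gamma g^-)=\frac1{p(g)}\sum_{\gamma\in\Gamma/\langle g\rangle}\int_{\mathbb R}\Theta(\gamma(g^+,g^-,t))\,dt .$$
Cut $\mathbb R$ into the intervals $[k\ell(g),(k+1)\ell(g))$ and use $(g^+,g^-,t+k\ell(g))=g^k(g^+,g^-,t)$. The right side becomes
$$\frac1{p(g)}\int_0^{\ell(g)}\sum_{\gamma\in\Gamma}\Theta(\gamma(g^+,g^-,t))\,dt=\frac{\ell(g)}{p(g)}.$$
Since loxodromic elements exist and $\ell(g)>0$, $\phi\not\equiv0$. $\square$

With Lemma 3(c) this shows that $\#\{[g]:\ell[g]<T\}$ is finite: each loxodromic class with $\ell<T$ has a representative with $(g^+,g^-)\in\operatorname{supp}\phi$, and there are finitely many torsion classes.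

## 9. Limit measures and their symmetries

Fix $\tau\in\mathbb R$, to be specified in Sections 12 and 13. Put
$$f_T(g)=\frac{d_*(o,g)-\tau T}{\sqrt T},\qquad\hat f_T(g)=\frac{\ell_*(g)-\tau T}{\sqrt T}.$$
On the locally compact space $\overline\Gamma^2\times\mathbb R\times Q\times\overline{\mathbb R}$ let
$$\Lambda^T=e^{-vT}\sum_{g\in\Gamma}\delta_{(g,\;g^{-1},\;d(o,g)-T,\;\pi(g),\;f_T(g))}.\tag{8}$$
The coordinates are written $(x,y,s,q,z)$; on limits, where $x,y\in\partial$, we write $(\xi,\eta,s,q,x)$, with $x\in\overline{\mathbb R}$ now the last coordinate. Recall that vague convergence $\Lambda^{T_i}\to\Lambda$ means $\int F\,d\Lambda^{T_i}\to\int F\,d\Lambda$ for continuous $F$ of compact support. Then $\Lambda(O)\le\liminf\Lambda^{T_i}(O)$ for open $O$, and $\limsup\Lambda^{T_i}(A)\le\Lambda(A)$ for compact $A$.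

By (F2), $\Lambda^T(s\le u)\le Ce^{vu}$ if $T+u\ge0$, and it is $0$ if $T+u<0$. So every sequence $T_i\to\infty$ has a subsequence along which $\Lambda^{T_i}$ converges vaguely to some $\Lambda$. We note:

* $\Lambda(s\le u)\le Ce^{vu}$;
* $\Lambda$ lives on $\partial^2\times\mathbb R\times Q\times\overline{\mathbb R}$, because a fixed $g$ has $s=d(o,g)-T\to-\infty$;
* $\Lambda\ne0$, because by (F2) $\Lambda^T(-L\le s\le0)\ge C^{-1}-Ce^{-vL}>0$ for large $L$ and all large $T$.

Put $\tilde\Lambda=e^{-vs}\Lambda$.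

The first symmetry is the one announced in Section 4: moving the ends does not move the last coordinate.

**Lemma 8.** $\Lambda$ is invariant, for all $h_1,h_2\in\Gamma$, under
$$A_{h_1,h_2}(\xi,\eta,s,q,x)=\big(h_1\xi,\ h_2\eta,\ s+b(h_1,\xi)+b(h_2,\eta),\ \pi(h_1)q\pi(h_2)^{-1},\ x\big).$$

*Proof.* By the same formula $A=A_{h_1,h_2}$ is a homeomorphism of $\overline\Gamma^2\times\mathbb R\times Q\times\overline{\mathbb R}$. Let $z_T(g)$ be the point carrying the atom of $g$, and $g'=h_1gh_2^{-1}$; the map $g\mapsto g'$ is a bijection of $\Gamma$. We compare $z_T(g')$ with $A(z_T(g))$. First,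
$$d(o,g')-d(o,g)=b(h_1,gh_2^{-1})+b(h_2,g^{-1}),\tag{9}$$
because $d(o,h_1gh_2^{-1})-d(o,gh_2^{-1})=b(h_1,gh_2^{-1})$ and $d(o,gh_2^{-1})-d(o,g)=d(o,h_2g^{-1})-d(o,g^{-1})=b(h_2,g^{-1})$. For fixed $h$, $(gh|g)_o=\frac12(d(o,gh)+d(o,g)-d(o,h))\ge d(o,g)-d(o,h)$, so $\operatorname{dist}(gh,g)\to0$ as $g\to\infty$. By uniform continuity of the maps $h_1,h_2$ on $\overline\Gamma$, $h_1gh_2^{-1}$ becomes close to $h_1g$, and $(g')^{-1}=h_2g^{-1}h_1^{-1}$ becomes close to $h_2g^{-1}$. By uniform continuity of $b(h_1,\cdot)$, also $b(h_1,gh_2^{-1})-b(h_1,g)\to0$. The $Q$-coordinates agree exactly. Finally $|f_T(g')-f_T(g)|\le(d_*(o,h_1)+d_*(o,h_2))T^{-1/2}$. So the distance between $z_T(g')$ and $A(z_T(g))$ tends to $0$ as $d(o,g)\to\infty$, $T\to\infty$.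

Let $F$ be continuous with compact support, hence uniformly continuous. Then
$$\Big|\int F\,d\Lambda^T-\int F\circ A\,d\Lambda^T\Big|\le e^{-vT}\sum_g\big|F(z_T(g'))-F(A(z_T(g)))\big|.$$
A term is nonzero only if $|d(o,g)-T|\le R$ with $R=R(F,h_1,h_2)$. There are at most $Ce^{v(T+R)}$ such $g$, all with $d(o,g)\ge T-R$, so each term is $o(1)$ uniformly. Let $T=T_i\to\infty$. $\square$

The next lemma says that the first end, with $s$ bounded, is distributed absolutely continuously. It is needed to differentiate $\Lambda$ along $\nu$.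

**Lemma 9.** For each bounded interval $I$ there is $C_I$ with $\Lambda(\xi\in A,\ s\in I)\le C_I\nu(A)$ for all Borel $A\subset\partial$.

*Proof.* By Lemma 4(b) it suffices to treat balls $A=B(\xi_1,r)$, $0<r\le1$; enlarge $I$ to a bounded open interval. Let $R=c^{-1}\log(1/r)$. As in Step 3 of Lemma 4, choose $k$ on a word ray to $\xi_1$ with $|d(o,k)-R|\le C$ and $(k|\xi_1)_o\ge R-C$. If $g\in\Gamma$ and $\rho(g,\xi_1)<r$, then $(g|\xi_1)_o>R$, so $(g|k)_o\ge R-C$ and $d(g,k)=d(o,g)+d(o,k)-2(g|k)_o\le d(o,g)-R+C$. So for $T$ large at most $Ce^{v(T+\sup I-R)}$ such $g$ have $d(o,g)-T\in I$, and $e^{-vR}=r^{v/c}\le C\nu(B(\xi_1,r))$ by Lemma 4(a). As $\{x\in\overline\Gamma:\rho(x,\xi_1)<r\}$ and $I$ are open, $\Lambda(\xi\in A,s\in I)$ is at most the $\liminf$ of the corresponding $\Lambda^{T_i}$-masses. $\square$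

The second symmetry makes the length coordinate independent of the rest. The point is that conjugates of $g$ deep along the ray to $\xi_0$ act near $\xi_0$ almost like a translation of $s$ by $\ell(g)$, while moving nothing else in the limit.

**Lemma 10.** $\tilde\Lambda$ is invariant under the translation $s\mapsto s+\ell(g)$ for every loxodromic $g\in\Gamma_0$.

*Proof.* **Step 1 (reduction to densities).** The purpose is to localize in $\xi$. Write $\ell_0=\ell(g)$. For $H\in C_c(\partial\times\mathbb R\times Q\times\overline{\mathbb R})$ (variables $\eta,s,q,x$), Lemma 9 gives a bounded density $D_H$ with $\int1_A(\xi)H\,d\tilde\Lambda=\int_AD_H\,d\nu$. Let $H_{\ell_0}(\eta,s,q,x)=H(\eta,s+\ell_0,q,x)$. Since the functions $1_A(\xi)H$ determine $\tilde\Lambda$, it suffices to show $D_H=D_{H_{\ell_0}}$ $\nu$-almost everywhere.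

**Step 2 (a nearly constant cocycle).** The purpose is to find the elements that act like translations. Let $\xi_0$ be a Lebesgue point of both densities, with $k_n,\zeta$ as in Lemma 5. As $\Gamma$ fixes no point of $\partial$, we may replace $g$ by a $\Gamma$-conjugate (same length, still in the normal subgroup $\Gamma_0$) so that $g^+\ne\zeta$. Given $\varepsilon>0$ let $V$ be a small closed ball at $g^+$, $h_n=k_ngk_n^{-1}\in\Gamma_0$, $V_n=k_nV$; then $h_nV_n=k_n(gV)$. By (2) and (1), for $\eta\in V$,
$$b(h_n,k_n\eta)=b(k_n,g\eta)+b(g,\eta)-b(k_n,\eta)=b(g,\eta)+2(\eta|k_n^{-1})_o-2(g\eta|k_n^{-1})_o.$$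
As $k_n^{-1}\to\zeta\ne g^+=gg^+$, both products are within $\varepsilon/8$ of $(g^+|\zeta)_o$ if $V$ is small and $n$ large; and $b(g,\eta)$ is within $\varepsilon/2$ of $b(g,g^+)=\ell_0$. So $|b(h_n,\cdot)-\ell_0|\le\varepsilon$ on $V_n$.

**Step 3 (compare averages).** The purpose is to read off the densities at $\xi_0$. Apply Lemma 8 for $A_{h_n,o}$, with $\pi(h_n)=1$, to the function $1_{h_nV_n}(\xi)He^{-vs}$:
$$\int_{h_nV_n}D_H\,d\nu=\int1_{V_n}(\xi)\,e^{-vb(h_n,\xi)}H(\eta,s+b(h_n,\xi),q,x)\,d\tilde\Lambda=e^{-v\ell_0}\int_{V_n}D_{H_{\ell_0}}\,d\nu+O(\omega(\varepsilon))\,\nu(V_n),$$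
where $\omega(\varepsilon)\to0$ as $\varepsilon\to0$, by uniform continuity of $H$ and Lemma 9. By (6), $\nu(h_nV_n)=e^{-v\ell_0+O(\varepsilon)}\nu(V_n)$. For fixed $V$, small enough that $V$ and $gV$ avoid $\zeta$, both $V_n=k_nV$ and $h_nV_n=k_n(gV)$ shrink nicely to $\xi_0$ by Lemma 5. Divide by $\nu(h_nV_n)$ and let $n\to\infty$: $D_H(\xi_0)=e^{O(\varepsilon)}D_{H_{\ell_0}}(\xi_0)+O(\omega(\varepsilon))$. Let $\varepsilon\to0$. $\square$

## 10. Lattice lengths and the product formula

Let $M_0$ be the closed subgroup of $\mathbb R$ generated by $\ell(\Gamma_0)$. Then $M_0=\mathbb R$ or $M_0=c_0\mathbb Z$ with $c_0>0$, and $\tilde\Lambda$ is $M_0$-invariant in $s$ by Lemma 10. As $\ell(g^N)=N\ell(g)$ and $g^N\in\Gamma_0$, if $M_0=c_0\mathbb Z$ then $\ell(\Gamma)\subset\frac{c_0}N\mathbb Z$.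

*Example.* In $F_2$ with $d_{1,1}$ let $\Gamma_0$ be the words of even length ($N=2$). Elements of $\Gamma_0$ have even $\ell$ and $\ell(a^2)=2$, so $c_0=2$. Elements outside $\Gamma_0$ have odd $\ell$. So lengths lie in different cosets of $c_0\mathbb Z$ according to $\pi(g)$. This is general:

**Lemma 11.** Every coset $\pi^{-1}(q)$ contains loxodromic elements. If $M_0=c_0\mathbb Z$, then for each $q\in Q$ there is $\theta(q)\in\frac{c_0}N\mathbb Z$ with $\ell(g)\in\theta(q)+c_0\mathbb Z$ for all loxodromic $g\in\pi^{-1}(q)$.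

*Proof.* **Step 1 (existence).** The purpose is to find a loxodromic element in each coset. Let $g\in\pi^{-1}(q)$ and let $u,w\in\Gamma_0$ be loxodromic without common fixed points. Replacing $w$ by $w^{-1}$ if necessary, $gu^+\ne w^-$. By (3), $(u^nw^n|u^n)_o=d(o,u^n)-(w^n|u^{-n})_o\to\infty$, since $(w^n|u^{-n})_o\to(w^+|u^-)_o<\infty$. So $u^nw^n\to u^+$, and likewise $(u^nw^n)^{-1}=w^{-n}u^{-n}\to w^-$. Hence $gu^nw^n\to gu^+$. The inverse $w^{-n}u^{-n}g^{-1}$ stays at bounded distance from $w^{-n}u^{-n}$ and so tends to $w^-$. By Lemma 3(a), $gu^nw^n\in\pi^{-1}(q)$ is loxodromic for suitable large $n$.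

**Step 2 (comparison).** The purpose is to compare two lengths through a product. Let $M_0=c_0\mathbb Z$ and let $g_1,g_2\in\pi^{-1}(q)$ be loxodromic. Conjugating $g_1$ by a high power of a loxodromic element of $\Gamma_0$ whose fixed points avoid $g_1^\pm,g_2^\pm$ changes neither $\ell(g_1)$ nor $\pi(g_1)$ and moves $g_1^\pm$ close to a point outside $\{g_2^\pm\}$. So we may assume $\{g_1^\pm\}\cap\{g_2^\pm\}=\emptyset$. Let $w=g_1^ng_2^m$, $n,m\to\infty$. Then $d(o,w)=d(o,g_1^n)+d(o,g_2^m)-2(g_1^{-n}|g_2^m)_o$, the product tending to $(g_1^-|g_2^+)_o<\infty$. By (3), $(w|g_1^n)_o=d(o,g_1^n)-(g_2^m|g_1^{-n})_o\to\infty$, so $w\to g_1^+$; likewise $w^{-1}\to g_2^-\ne g_1^+$. Lemma 3(a), applied to $w$, to $g_1^n$ and to $g_2^m$, gives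
$$\ell(w)=n\ell(g_1)+m\ell(g_2)+\kappa+o(1)$$
with $\kappa=2(g_1^+|g_1^-)_o+2(g_2^+|g_2^-)_o-2(g_1^-|g_2^+)_o-2(g_1^+|g_2^-)_o$. For $n=m=Nj$, the elements $w,g_1^n,g_2^m$ lie in $\Gamma_0$, so $\kappa+o(1)\in c_0\mathbb Z$ and $\kappa\in c_0\mathbb Z$. For $n=Nj+1$, $m=Nj-1$, $\pi(w)=q^{2Nj}=1$, so $\ell(w)\in c_0\mathbb Z$; as $Nj\,\ell(g_i)\in c_0\mathbb Z$, we get $\ell(g_1)-\ell(g_2)+\kappa\in c_0\mathbb Z$. Hence $\ell(g_1)-\ell(g_2)\in c_0\mathbb Z$. $\square$

If $M_0=c_0\mathbb Z$, pass to a further subsequence so that $T_i\to T_0$ in $\mathbb R/c_0\mathbb Z$; if $M_0=\mathbb R$ put $\theta=0$, $T_0=0$. Let $m_q$ be the Haar measure of $M_0$ (Lebesgue, respectively counting) transported to the coset $\theta(q)-T_0+M_0$. The next statement is the independence we wanted.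

**Proposition 12.** There is a nonzero finite measure $a$ on $\overline{\mathbb R}$ such that, in the coordinates $(\xi,\eta,r=s-2(\xi|\eta)_o,q,x)$ (defined for $\xi\ne\eta$; the set $\{\xi=\eta\}$ is $\Lambda$-null),
$$d\Lambda=e^{2v(\xi|\eta)_o}\,d\nu(\xi)\,d\nu(\eta)\;e^{vr}m_q(dr)\;\#_Q(dq)\;a(dx),\tag{10}$$
where $\#_Q$ is counting measure on $Q$.

*Proof.* **Step 1 (slice the length coordinate).** The purpose is to replace $\tilde\Lambda$ by a finite measure on the other coordinates. Let $\zeta\ge0$ be bounded Borel with compact support and $\int_{M_0}\zeta(s+m)\,dm=1$ for all $s$ (for instance $1_{[0,1)}$ or $1_{[0,c_0)}$). Put $\lambda(F)=\int F(\xi,\eta,q,x)\zeta(s)\,d\tilde\Lambda$, a finite measure. For every bounded Borel $\alpha=\alpha(\xi,\eta,q,x)$ we have $\lambda(F)=\int F\,\zeta(s+\alpha)\,d\tilde\Lambda$. Indeed, for $F\ge0$,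
$$\lambda(F)=\int_{M_0}\!\int F\,\zeta(s)\,\zeta(s+\alpha+m)\,d\tilde\Lambda\,dm=\int_{M_0}\!\int F\,\zeta(s-m)\,\zeta(s+\alpha)\,d\tilde\Lambda\,dm=\int F\,\zeta(s+\alpha)\,d\tilde\Lambda,$$
using $M_0$-invariance of $\tilde\Lambda$ in the middle.

**Step 2 (ergodicity).** The purpose is to split $\lambda$. Apply Lemma 8 to $F\zeta(s)e^{-vs}$ and Step 1 with $\alpha=b(h_1,\xi)+b(h_2,\eta)$: for $h_1,h_2\in\Gamma$,
$$\lambda(F)=\int F\big(h_1\xi,h_2\eta,\pi(h_1)q\pi(h_2)^{-1},x\big)\,e^{-vb(h_1,\xi)-vb(h_2,\eta)}\,d\lambda.\tag{11}$$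
For fixed $q$ and Borel $B\subset\partial$, $X\subset\overline{\mathbb R}$, (11) with $h_1\in\Gamma_0$, $h_2=o$ shows that $\lambda(\,\cdot\times B\times\{q\}\times X)$ satisfies (6) for $\Gamma_0$. By Lemma 4(c) it equals $\kappa_q(B\times X)\nu$. Then (11) with $h_1=o$, $h_2\in\Gamma_0$ gives $\kappa_q(\cdot\times X)=a_q(X)\nu$, where $a_q$ is a finite measure. Finally take $h_1\in\Gamma$, $h_2=o$ and $F=1_{\{q=\pi(h_1)q_0\}}1_X(x)$. Since $\int e^{-vb(h_1,\xi)}d\nu=\nu(\partial)=1$, (11) gives $a_{\pi(h_1)q_0}(X)=a_{q_0}(X)$. So $a_q=a$ does not depend on $q$. Finite measures agreeing on measurable rectangles are equal, so $\lambda=\nu\otimes\nu\otimes\#_Q\otimes a$. As $\nu$ has no atoms, $\lambda(\xi=\eta)=0$. The same holds with $\zeta$ replaced by its $M_0$-translates, so $\{\xi=\eta\}$ is $\Lambda$-null.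

**Step 3 (the lattice constraint).** The purpose is to locate $s$ when $M_0=c_0\mathbb Z$. By Lemma 3(d) and Lemma 11, as $g\to\infty$ with $\rho(g,g^{-1})\ge\delta$,
$$d(o,g)-2(g|g^{-1})_o=\ell(g)+o(1)\in\theta(\pi(g))+c_0\mathbb Z+o(1).$$
Since $T_i\to T_0$ modulo $c_0$, the open set of points with $\rho(x,y)>\delta$ and $\operatorname{dist}(s-2(x|y)_o-\theta(q)+T_0,\,c_0\mathbb Z)>\delta$ contains, in any bounded range of $s$, no atom of $\Lambda^{T_i}$ for large $i$. So it is $\Lambda$-null. As $\delta>0$ is arbitrary, $\Lambda$-almost everywhere $s\in2(\xi|\eta)_o+\theta(q)-T_0+c_0\mathbb Z$. (If $M_0=\mathbb R$, the analogous statement is empty.)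

**Step 4 (reassemble).** The purpose is to recover $\tilde\Lambda$ from $\lambda$. Let $F(\xi,\eta,q,x)\ge0$ and $u(s)\ge0$ be bounded Borel, $u$ of compact support. Insert $1=\int_{M_0}\zeta(s+m)\,dm$ and translate:
$$\int Fu\,d\tilde\Lambda=\int_{M_0}\!\int F\,u(s)\,\zeta(s+m)\,d\tilde\Lambda\,dm=\int F\Big[\int_{M_0}u(s-m)\,dm\Big]\zeta(s)\,d\tilde\Lambda .$$
By Step 3, almost everywhere the bracket equals $\int u(r+2(\xi|\eta)_o)\,m_q(dr)$, which does not depend on $s$. So $\int Fu\,d\tilde\Lambda=\int F\int u(r+2(\xi|\eta)_o)\,m_q(dr)\,d\lambda$. Multiplying by $e^{vs}=e^{2v(\xi|\eta)_o}e^{vr}$ gives (10). Finally $a\ne0$ because $\Lambda\ne0$. $\square$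

*Example.* For $F_2$ with $d_{1,1}$ and $\Gamma_0=F_2$: for fixed $s$ we have $e^{2v(\xi|\eta)_o}e^{vr}=e^{vs}$. So (10) says that on a large sphere the initial letters of $g$ and of $g^{-1}$ are asymptotically independent with law $\nu$. The probability that the two first letters differ is $\frac34$, in agreement with Section 4.

## 11. From elements to conjugacy classes

**Restriction on $T$.** The purpose is to keep the cut-off $\ell<T$ away from possible lengths. If $M_0=\mathbb R$ there is no restriction. If $M_0=c_0\mathbb Z$, then $\ell(\Gamma)\subset\frac{c_0}N\mathbb Z$. For $T\in(\frac{(j-1)c_0}N,\frac{jc_0}N]$ let $T'=(j-\frac12)\frac{c_0}N$. Then $\{\ell<T\}=\{\ell<T'\}$. Moreover $\hat f_T=\sqrt{T'/T}\,\hat f_{T'}+\tau(T'-T)/\sqrt T$, so $\hat f_T-\hat f_{T'}\to0$ uniformly in the metric of $\overline{\mathbb R}$ (a scaling factor tending to $1$ and a shift tending to $0$). So we may assume $T\in\frac{c_0}N(\mathbb Z+\frac12)$. Then also $T_0\in\frac{c_0}N(\mathbb Z+\frac12)$ modulo $c_0$, and as $\theta(q)\in\frac{c_0}N\mathbb Z$,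 in all cases $m_q(\{0\})=0$.

**Lemma 13.** Let $T_i$ satisfy this restriction, with $\Lambda^{T_i}\to\Lambda$ and $T_i\to T_0$ as in Section 10, and let $a$ be as in Proposition 12, $\phi$ as in Lemma 7. Let $\mathcal C\subset Q$ be nonempty and conjugation-invariant, $0\le\chi\in C(\overline{\mathbb R})$, $a(\chi)=\int\chi\,da$, $\mathfrak m(\phi)=\iint\phi\,e^{2v(\xi|\eta)_o}d\nu\,d\nu$. Then $\mathfrak m(\phi)>0$ and
$$T_ie^{-vT_i}\sum_{\substack{[g]:\ \ell[g]<T_i\\ \pi(g)\in\mathcal C}}\chi(\hat f_{T_i}(g))\ \longrightarrow\ a(\chi)\,\mathfrak m(\phi)\sum_{q\in\mathcal C}p_E(q)\int_{r<0}e^{vr}m_q(dr).\tag{12}$$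

*Proof.* $\mathfrak m(\phi)>0$ because $\phi\ge0$ is continuous, not identically $0$, and $\nu$ has full support. Let $K=\operatorname{supp}\phi$.

**Step 1 (weighted elements).** The purpose is to pass from $(g,g^{-1},d,f_T)$, where the limit is known, to $(g^+,g^-,\ell,\hat f_T)$. Choose $\delta>0$ with $\rho\ge2\delta$ on $K$. Extend $\phi$ by $0$ on the diagonal of $\partial$, then by Tietze to a nonnegative continuous function on $\overline\Gamma^2$, and multiply by a continuous function of $\rho(x,y)$ that is $1$ for $\rho\ge2\delta$ and $0$ for $\rho\le\delta$. The result $\bar\phi$ extends $\phi$ and vanishes where $\rho\le\delta$. For $\kappa\in C_c(\mathbb R)$ apply $\Lambda^{T_i}\to\Lambda$ to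
$$\bar\phi(x,y)\,\kappa(s-2(x|y)_o)\,1_{\mathcal C}(q)\,p_E(q)\,\chi(z),$$
which is continuous with compact support because $(x|y)_o$ is bounded where $\rho\ge\delta$. By (10) the limit is $a(\chi)\,\mathfrak m(\phi)\sum_{q\in\mathcal C}p_E(q)\int\kappa(r)e^{vr}m_q(dr)$. Now compare
$$\bar\phi(g,g^{-1})\,\kappa\big(d(o,g)-T-2(g|g^{-1})_o\big)\,\chi(f_T(g))\quad\text{with}\quad\phi(g^+,g^-)\,\kappa(\ell(g)-T)\,\chi(\hat f_T(g)),$$
the second being $0$ for $g$ not loxodromic. If either is nonzero then $g\in\mathcal G_{\delta,K}$ and $|d(o,g)-T|\le C$ (Lemma 3(c) in the second case). There are $O(e^{vT})$ such $g$. By Lemma 3(d) and uniform continuity of $\bar\phi,\kappa,\chi$, the difference of the two expressions tends to $0$ uniformly over these $g$; for $\chi$ note $|f_T-\hat f_T|\le CT^{-1/2}$ on $\mathcal G_{\delta,K}$. Hence the measures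
$$\Xi_i=e^{-vT_i}\sum_{g\text{ loxodromic},\ \pi(g)\in\mathcal C}\phi(g^+,g^-)\,p_E(\pi(g))\,\chi(\hat f_{T_i}(g))\,\delta_{\ell(g)-T_i}$$
converge vaguely on $\mathbb R$ to $\Xi:=a(\chi)\mathfrak m(\phi)\sum_{q\in\mathcal C}p_E(q)e^{vr}m_q(dr)$. By Lemma 3(c), $\Xi_i((-\infty,-L])\le Ce^{-vL}$ for $0\le L\le T_i$, and there is no mass below $-T_i$. For $L$ with $\Xi(\{-L\})=0$, since also $\Xi(\{0\})=0$, we have $\Xi_i((-L,0))\to\Xi((-L,0))$. Letting $L\to\infty$, $\Xi_i((-\infty,0))\to\Xi((-\infty,0))$, which is the right side of (12).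

**Step 2 (centralizers).** The purpose is to show $p(g)=p_E(\pi(g))$ for almost all relevant $g$. By (7) and (F3), up to $O(1)$ from torsion classes, the class sum equals
$$\sum\phi(g^+,g^-)\,\frac{p(g)}{\ell(g)}\,\chi(\hat f_T(g))$$
over loxodromic $g$ with $\ell(g)<T$, $\pi(g)\in\mathcal C$. Consider only $g$ with $(g^+,g^-)\in K$. Let $G_g$ be the pointwise stabilizer of $g^\pm$. By (2), $b(\cdot,g^+)$ is a homomorphism $G_g\to\mathbb R$. It vanishes on elements of finite order, and $|b(z,g^+)|=\ell(z)\ge\ell_{\min}$ for $z$ of infinite order (its fixed points are $g^\pm$, so (5) applies to $z$ or $z^{-1}$). Its kernel $F_g$ is a torsion subgroup of a virtually cyclic group, so it is finite and $|F_g|\le B$; its image is discrete. The subgroup $Z(g)\subset G_g$ has image $\lambda_1\mathbb Z$ with $\lambda_1\ge\ell_{\min}$, $\ell(g)=b(g,g^+)=k\lambda_1$ with $k\ge1$, and since $\langle g\rangle\cap F_g$ is trivial,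
$$p(g)=k\,|Z(g)\cap F_g|.$$
In particular $p(g)/\ell(g)=|Z(g)\cap F_g|/\lambda_1\le B/\ell_{\min}$. Also $E\cap Z(g)\subset Z(g)\cap F_g$ and $|E\cap Z(g)|=p_E(\pi(g))$. So $p(g)=p_E(\pi(g))$ unless (i) or (ii) holds:

(i) $k\ge2$. There is $z\in Z(g)$ with $b(z,g^+)=\ell(g)/k$. Then $z^\pm=g^\pm$, $\ell(z)=\ell(g)/k\le T/2$, and $g\in z^kF_z$ with $k\le T/\ell_{\min}$. By Lemma 3(c), counting triples consisting of $z$, $k$ and an element of $F_z$, there are $O(Te^{vT/2})$ such $g$.

(ii) $k=1$ and some $f\in(Z(g)\cap F_g)\setminus E$ exists; then $p(g)\le B$. As $f$ has finite order and fixes $g^\pm$, $b(f,g^\pm)=0$, so (1) gives $(g^\pm|f^{-1})_o=d(o,f)/2$. Hence $d(o,f)\le2(g^+|g^-)_o+2\delta_0\le C$, and $f$ lies in a finite set. Fix $f$. We claim $\#\{g:\ell(g)<T_i,\ (g^+,g^-)\in K,\ fg^+=g^+\}=o(e^{vT_i})$. Those with $\ell(g)<T_i-L$ number at most $Ce^{v(T_i-L)}$. For the others $d(o,g)-T_i\in[-L,C_K]$, and $\operatorname{dist}(g,g^+)\to0$ with $g^+\in\mathrm{Fix}_\partial f$ (Lemma 3(d)). So for continuous $\omega:\overline\Gamma\to[0,1]$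 with $\omega=1$ near $\mathrm{Fix}_\partial f$ and $\kappa\in C_c(\mathbb R)$ with $\kappa\ge1_{[-L,C_K]}$, $\kappa\ge 0$, their number times $e^{-vT_i}$ has $\limsup$ at most $\int\omega(\xi)\kappa(s)\,d\Lambda\le C_L\int\omega\,d\nu$ by Lemma 9. Let $\omega\downarrow1_{\mathrm{Fix}f}$ on $\partial$ and use Lemma 6; then let $L\to\infty$.

**Step 3 (conclusion).** The purpose is to replace $p(g)/\ell(g)$ by $p_E(\pi(g))/T$. Multiply the sum in Step 2 by $Te^{-vT}$, $T=T_i$.

* The $g$ with $\ell(g)<T/2$ contribute $O(Te^{-vT/2})$.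
* Exceptions (i) contribute $O(T^2e^{-vT/2})$.
* Exceptions (ii) with $\ell(g)\ge T/2$ contribute at most $2B\|\phi\|_\infty\|\chi\|_\infty\,o(1)$.
* The remaining $g$ have $p(g)=p_E(\pi(g))$. Those with $T/2\le\ell(g)<T-L$ contribute $O(e^{-vL})$; for $T-L\le\ell(g)<T$, $T/\ell(g)\to1$ uniformly.

The exceptional $g$ also contribute $o(1)$ to $\Xi_i((-\infty,0))$, and the $g$ with $\ell(g)<T-L$ contribute $O(e^{-vL})$ to it. So the limit is $\lim_i\Xi_i((-\infty,0))=\Xi((-\infty,0))$. $\square$

**Corollary 14.** (a) Along the sequence of Lemma 13, $\sum_{\ell[g]<T_i}\chi(\hat f_{T_i}(g))\big/\#\{[g]:\ell[g]<T_i\}\to a(\chi)/a(1)$ for all $\chi\in C(\overline{\mathbb R})$, and likewise for sums restricted to $\pi(g)\in\mathcal C$.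

(b) There are $C,c_1>0$ with $\#\{[g]:\ell[g]<R\}\le Ce^{vR}/R$ for $R\ge1$ and $\#\{[g]:\ell[g]<T,\ \pi(g)\in\mathcal C\}\ge c_1e^{vT}/T$ for large $T$. Hence for every $\varepsilon>0$ there is $L$ such that for all large $T$ all but a proportion $\varepsilon$ of the classes with $\ell[g]<T$, $\pi(g)\in\mathcal C$ satisfy $\ell[g]\ge T-L$.

*Proof.* (a) Divide the limits (12) for $\chi$ and for $1$; the constant there is positive and independent of $\chi$. For signed $\chi$ split into positive and negative parts.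

(b) Upper bound: in $\sum_{\ell(g)<R}\phi(g^+,g^-)p(g)/\ell(g)$, the $g$ of type (i) or with $\ell(g)<R/2$ contribute $O(Re^{vR/2})$. The others have $k=1$, so $p(g)\le B$, and $\ell(g)\ge R/2$; they contribute at most $\frac{2B}R\|\phi\|_\infty C_K'e^{vR}$. Add the finitely many torsion classes. Lower bound: if $Te^{-vT}\#\{[g]:\ell[g]<T,\pi(g)\in\mathcal C\}\to0$ along some sequence (restricted as above, which costs a bounded factor), then a subsequence contradicts Lemma 13 with $\chi=1$. Last claim: the classes with $\ell[g]<T-L$ number at most $2Ce^{v(T-L)}/T$ for large $T$. $\square$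

**Reduction.** The purpose is to isolate what remains. Suppose that, for fixed $\tau$ and $\sigma$, we know $a/a(1)=\mathcal N_\sigma$ for every limit $\Lambda$ as above. Then every sequence $T_i\to\infty$ (restricted as above) has a subsequence along which the laws of $\hat f_{T_i}$ on classes converge weakly on $\overline{\mathbb R}$ to $\mathcal N_\sigma$. Hence they converge as $T\to\infty$. Since $\mathcal N_\sigma$ is a law on $\mathbb R$, the distribution functions converge at every continuity point. This is Theorem 1 apart from the value of the constants and the last assertion. So we must prove: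

**Proposition 15.** There are $\tau>0$ and $\sigma\ge0$ such that, for $\Lambda^T$ formed with this $\tau$, every limit $\Lambda$ as in Section 10 has $a/a(1)=\mathcal N_\sigma$. If the Known Result applies, its $\tau,\sigma$ have this property.

The proof occupies the next two sections.

## 12. The last factor when the Known Result applies

Suppose $\Gamma$ is not virtually free, or $d$ has non-arithmetic length spectrum. Take $\tau,\sigma$ from the Known Result. The idea is to use (10) backwards: the law on whole balls is already that of $a$.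

**Step 1 (the law on balls).** The purpose is to express it by $a$. Let $\Lambda=\lim\Lambda^{T_i}$ and choose $u$ with $\Lambda(s=u)=0$, $\Lambda(s<u)>0$. By vague convergence and the uniform tail bound, $e^{-vT_i}\#\{d(o,g)<T_i+u\}\to\Lambda(s<u)$. For $\chi\in C(\overline{\mathbb R})$, by (10),
$$e^{-vT_i}\sum_{d(o,g)<T_i+u}\chi(f_{T_i}(g))\to\int_{s<u}\chi(x)\,d\Lambda=\frac{a(\chi)}{a(1)}\,\Lambda(s<u).$$

**Step 2 (from $d_*$ to $\ell_*$).** The purpose is to replace $f_{T_i}$ by $\hat f_{T_i+u}$. Writing $T=T_i$,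
$$\hat f_{T+u}(g)=\sqrt{\tfrac T{T+u}}\Big(f_T(g)+\frac{\ell_*(g)-d_*(o,g)}{\sqrt T}-\frac{\tau u}{\sqrt T}\Big).$$
On $\{g:\rho(g,g^{-1})\ge\delta\}$ we have $|\ell_*(g)-d_*(o,g)|\le C_\delta$ by Lemma 3(d), so $f_T-\hat f_{T+u}\to0$ uniformly in $\overline{\mathbb R}$. The $g$ in the ball with $\rho(g,g^{-1})<\delta$ have asymptotic normalized mass at most $\Lambda(\rho(\xi,\eta)\le\delta,\ s\le u)$, which tends to $0$ as $\delta\to0$ because the diagonal is $\Lambda$-null and $\Lambda(s\le u)<\infty$.

**Step 3 (conclusion).** The purpose is to compare. By the Known Result at radius $T_i+u$, the ratio of the sum to the count tends to $\int\chi\,d\mathcal N_\sigma$. Hence $a/a(1)=\mathcal N_\sigma$. This proves Proposition 15 in this case. $\square$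

## 13. Virtually free groups: symbolic dynamics

Let $\Gamma$ be virtually free; $d$ is arbitrary, possibly arithmetic. Now $F:=\Gamma_0$ is free of rank at least $2$. Fix a basis, let $\mathcal A$ be the basis with inverses and $|\cdot|$ the word length in $F$. Then $\partial=\partial F$ is the space $\Sigma$ of infinite reduced words, a topologically mixing one-sided subshift of finite type with shift $\varsigma$.

**Step 1 (coding the metrics).** The purpose is to write $d(o,w)$ as a Birkhoff sum. For $\xi=x_1x_2\cdots$ let $w_n=w_n(\xi)=x_1\cdots x_n$ and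
$$\Psi(\xi)=-b(x_1^{-1},\xi)=b(x_1,\varsigma\xi),\qquad\Psi_*(\xi)=-b_*(x_1^{-1},\xi),\qquad S_n\Psi=\sum_{j<n}\Psi\circ\varsigma^j .$$
By (2), for $\xi=w\eta$ reduced with $|w|=n$, $S_n\Psi(\xi)=b(w,\eta)=d(o,w)-2(\eta|w^{-1})_o$. As $o$ lies on the word geodesic of $F$ from $w^{-1}$ to $\eta$, (F1) gives $(\eta|w^{-1})_o\le C$. So
$$|S_n\Psi(\xi)-d(o,w_n)|\le C,\qquad|S_n\Psi_*(\xi)-d_*(o,w_n)|\le C.\tag{13}$$
By (1), $b(h,\xi)=d(o,h)+\frac2c\log\rho(\xi,h^{-1})$ is $\rho$-Lipschitz in $\xi\in\partial$, since $\rho(\xi,h^{-1})\ge e^{-cd(o,h)}$. If $\xi,\xi'$ share a prefix $w$ of length $n$, then (F1) gives $(\xi|\xi')_o\ge d(o,w)-C\ge n/C'-C'$, so $\rho(\xi,\xi')$ is exponentially small in $n$. Hence $\Psi$, and likewise $\Psi_*$, is Hölder on $\Sigma$.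

**Step 2 (the equilibrium state).** The purpose is to find an invariant measure equivalent to $\nu$. Let $\mathcal Lf(\xi)=\sum_{\varsigma y=\xi}e^{-v\Psi(y)}f(y)$. With $V_\alpha=\{\xi:\alpha\xi\text{ reduced}\}$, (6) gives
$$\int\mathcal Lf\,d\nu=\sum_{\alpha\in\mathcal A}\int_{V_\alpha}e^{-vb(\alpha,\xi)}f(\alpha\xi)\,d\nu=\sum_{\alpha\in\mathcal A}\int_{\alpha V_\alpha}f\,d\nu=\int f\,d\nu.$$
By the Ruelle–Perron–Frobenius theorem (Parry–Pollicott, *Zeta functions and the periodic orbit structure of hyperbolic dynamics*, Thm 2.2) there is a Hölder eigenfunction $\mathbf h>0$ of $\mathcal L$. The eigenvalue is $1$, because $\int\mathcal L\mathbf h\,d\nu=\int\mathbf h\,d\nu>0$. Normalize $\int\mathbf h\,d\nu=1$. Moreover $\mathcal L^nf\to\mathbf h\int f\,d\nu$ exponentially fast for Hölder $f$ (the limit is $\mathbf h$ times an eigenfunctional, and integrating against $\nu$ identifies it), and $\mu=\mathbf h\nu$ is $\varsigma$-invariant and ergodic. The operator $\hat{\mathcal L}f=\mathbf h^{-1}\mathcal L(\mathbf hf)$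 satisfies $\hat{\mathcal L}1=1$, $\int\hat{\mathcal L}f\,d\mu=\int f\,d\mu$, $\hat{\mathcal L}(f\cdot k\circ\varsigma)=k\,\hat{\mathcal L}f$, and $\|\hat{\mathcal L}^nf-\int f\,d\mu\|_\infty\le C\vartheta^n\|f\|_{\text{Hölder}}$ with some $\vartheta<1$. With $\mathcal B$ the Borel $\sigma$-algebra, these rules give $\int f\cdot k\circ\varsigma\,d\mu=\int k\,\hat{\mathcal L}f\,d\mu=\int(k\,\hat{\mathcal L}f)\circ\varsigma\,d\mu$, that is, $E_\mu(f\mid\varsigma^{-1}\mathcal B)=(\hat{\mathcal L}f)\circ\varsigma$.

Let $\bar\Psi=\int\Psi\,d\mu$, $\tau=\int\Psi_*\,d\mu/\bar\Psi$ and $G=\Psi_*-\tau\Psi$, so $\int G\,d\mu=0$. By (13), $S_n\Psi,S_n\Psi_*\ge n/C-C$; integrating and dividing by $n$ shows that both integrals are positive, so $\tau>0$.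

**Step 3 (a martingale approximation).** The purpose is to reduce $S_nG$ to martingale differences. Let $u=\sum_{n\ge1}\hat{\mathcal L}^nG$, a uniformly convergent sum of continuous functions, and $\mathsf M=G+u-u\circ\varsigma$. Then $\hat{\mathcal L}\mathsf M=\hat{\mathcal L}G+\hat{\mathcal L}u-u=0$. So $E_\mu(\mathsf M\circ\varsigma^j\mid\varsigma^{-(j+1)}\mathcal B)=(\hat{\mathcal L}\mathsf M)\circ\varsigma^{j+1}=0$, and $S_nG=S_n\mathsf M-u+u\circ\varsigma^n$. Let $\sigma_0^2=\int\mathsf M^2\,d\mu$. If $\sigma_0=0$, then $\mathsf M=0$ everywhere, by continuity and full support of $\mu$, and $\sup_n\|S_nG\|_\infty<\infty$.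

**Step 4 (limit theorem under $\mu$ and under $\nu$).** The purpose is the CLT at fixed word length. Let $(X_j)_{j\in\mathbb Z}$ be the two-sided stationary ergodic process extending $(\mathsf M\circ\varsigma^j)_{j\ge0}$ (natural extension), and $Y_j=X_{-j}$. Then $(Y_j)$ is stationary, ergodic, bounded, and $E(Y_j\mid Y_{j-1},Y_{j-2},\dots)=0$. The Billingsley–Ibragimov theorem states that for stationary ergodic square-integrable martingale differences $n^{-1/2}(Y_1+\dots+Y_n)\to N(0,EY_1^2)$ in law. By stationarity $Y_1+\dots+Y_n$ has the law of $S_n\mathsf M$ under $\mu$. As $S_nG-S_n\mathsf M$ is bounded, $S_nG/\sqrt n\to N(0,\sigma_0^2)$ in law under $\mu$.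

Now $\nu=k\mu$ with $k=\mathbf h^{-1}$. Since $(S_nG)\circ\varsigma^m-S_nG=(S_mG)\circ\varsigma^n-S_mG=O(m)$, for fixed $m$ and $y\in\mathbb R$,
$$\int e^{iyS_nG/\sqrt n}\,k\,d\mu=\int e^{iy(S_nG)\circ\varsigma^m/\sqrt n}\,k\,d\mu+O\Big(\frac{m|y|}{\sqrt n}\Big)=\int e^{iyS_nG/\sqrt n}\,\hat{\mathcal L}^mk\,d\mu+O\Big(\frac{m|y|}{\sqrt n}\Big).$$
As $\hat{\mathcal L}^mk\to\int k\,d\mu=1$ uniformly as $m\to\infty$, letting first $n\to\infty$ and then $m\to\infty$ shows that the limit is $e^{-y^2\sigma_0^2/2}$ also under $\nu$.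

**Step 5 (maximal inequality).** The purpose is to control fluctuations over short ranges. For fixed $m$, $R_k=\sum_{j=k}^{m-1}\mathsf M\circ\varsigma^j$ is a martingale as $k$ decreases from $m$ to $0$, for the $\sigma$-algebras $\varsigma^{-k}\mathcal B$, and $S_k\mathsf M=R_0-R_k$. By Doob's inequality and orthogonality, $\|\max_k|R_k|\|_{L^2(\mu)}\le2\sqrt m\,\sigma_0$. So $\int\max_{k\le m}|S_k\mathsf M|^2\,d\mu\le9m\sigma_0^2$.

**Step 6 (random time).** The purpose is to stop at $d$-length $T$ instead of at word length $n$. Let $n_T(\xi)=\min\{n\ge1:S_n\Psi(\xi)\ge T\}$, so $S_{n_T}\Psi=T+O(1)$ uniformly for $T\ge1$. By the ergodic theorem $n_T/T\to1/\bar\Psi$ $\mu$-almost everywhere. Let $N_T=\lfloor T/\bar\Psi\rfloor$, $0<\varepsilon<1/(2\bar\Psi)$ and $m_T=N_T-\lceil\varepsilon T\rceil$, which is $\ge0$ for large $T$. With $\mu$-probability tending to $1$, $|n_T-N_T|\le\varepsilon T$. On this event both $n_T$ and $N_T$ lie in $[m_T,m_T+2\varepsilon T+1]$, and as $S_nG=S_{m_T}G+(S_{n-m_T}G)\circ\varsigma^{m_T}$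 for $n\ge m_T$,
$$|S_{n_T}G-S_{N_T}G|\le2\max_{k\le2\varepsilon T+1}|S_kG|\circ\varsigma^{m_T}.$$
By stationarity, Step 5 and $|S_kG-S_k\mathsf M|\le2\|u\|_\infty$, the right side has $L^2(\mu)$-norm at most $C\sqrt{\varepsilon T}+C$, with $C$ independent of $\varepsilon,T$. By Chebyshev, letting $T\to\infty$ and then $\varepsilon\to0$, $(S_{n_T}G-S_{N_T}G)/\sqrt T\to0$ in $\mu$-probability, hence in $\nu$-probability. By (13),
$$d_*(o,w_{n_T})-\tau T=S_{n_T}\Psi_*-\tau S_{n_T}\Psi+O(1)=S_{n_T}G+O(1).$$
Since $N_T/T\to1/\bar\Psi$, Step 4 gives, under $\nu$,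
$$f_T\big(w_{n_T(\xi)}(\xi)\big)\to\mathcal N_\sigma\ \text{in law},\qquad\sigma^2=\sigma_0^2/\bar\Psi.\tag{14}$$

**Step 7 (spreading the stopping time).** The purpose is to replace the stopping time by continuous weights, so that vague convergence can be used. Fix $0\le\kappa\in C_c(\mathbb R)$ with $\int\kappa=1$, let $\mathcal K(t)=\int_{-\infty}^t\kappa$ and $W_n(\xi)=\mathcal K(S_{n+1}\Psi-T)-\mathcal K(S_n\Psi-T)$. For $T$ large, $\sum_{n\ge1}W_n=1$ by telescoping, since $S_1\Psi$ is bounded and $S_n\Psi\to\infty$. $W_n\ne0$ forces $|S_n\Psi-T|\le C$; also $|S_{n_T}\Psi-T|\le C$. By (F1), for $m>n$,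
$$d(o,w_m)\ge d(o,w_n)+d(w_n,w_m)-C,\qquad d(w_n,w_m)\ge|m-n|/C-C.$$
With (13) it follows that $W_n\ne0$ for at most $C$ values of $n$, all with $|n-n_T|\le C$. So $\sum|W_n|\le C$, and for those $n$, $f_T(w_n)-f_T(w_{n_T})=O(T^{-1/2})$. Hence for $0\le\chi\in C(\overline{\mathbb R})$
$$I_T:=\int\sum_{n\ge1}W_n(\xi)\,\chi(f_T(w_n(\xi)))\,d\nu=\int\chi\big(f_T(w_{n_T}(\xi))\big)\,d\nu+o(1).\tag{15}$$

**Step 8 (writing $I_T$ through $\Lambda^T$).** The purpose is to connect $\nu$-random words with the counting measures. Sort by prefixes $w\in F\setminus\{o\}$. For $\xi=w\eta$ reduced, $|w|=n$, we have $S_n\Psi(\xi)=d(o,w)-2(\eta|w^{-1})_o$, $S_{n+1}\Psi(\xi)=S_n\Psi(\xi)+\Psi(\eta)$, and $d\nu(w\eta)=e^{-vd(o,w)+2v(\eta|w^{-1})_o}d\nu(\eta)$ by (6). If $\alpha$ is the last letter of $w$, then $y=w^{-1}$ has first letter $\alpha^{-1}$, and $\{\eta:w\eta\text{ reduced}\}=\Sigma\setminus[\alpha^{-1}]$, where $[\alpha]$ is the set of words beginning with $\alpha$. So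
$$I_T=\sum_{w\in F\setminus\{o\}}\chi(f_T(w))\,e^{-vd(o,w)}\,\mathcal J\big(w^{-1},d(o,w)-T\big),$$
where, for $y\in\overline F\setminus\{o\}$ with first letter $y_1$ ($\overline F=F\cup\partial$),
$$\mathcal J(y,s)=\int_{\Sigma\setminus[y_1]}e^{2v(\eta|y)_o}\big[\mathcal K(s-2(\eta|y)_o+\Psi(\eta))-\mathcal K(s-2(\eta|y)_o)\big]\,d\nu(\eta).$$
The map $y\mapsto y_1$ is locally constant, and $(\eta|y)_o$ is jointly continuous and bounded by $C$ for $\eta\notin[y_1]$. So $\mathcal J$ is continuous, with compact support in $s$. The set $\overline F\setminus\{o\}=(F\setminus\{o\})\cup\partial$ is closed in $\overline\Gamma$, its complement consisting of isolated points. By Tietze and a cut-off in $s$, extend $\mathcal J$ to a continuous compactly supported function on $\overline\Gamma\times\mathbb R$. Since $e^{-vT}e^{-v(d(o,g)-T)}=e^{-vd(o,g)}$, for large $T$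
$$I_T=\int1_{\{q=1\}}\,e^{-vs}\,\mathcal J(y,s)\,\chi(z)\,d\Lambda^T,$$
where $g=o$ does not contribute because its $s$-coordinate is $-T$.

**Step 9 (identification).** The purpose is to read off $a$. The integrand is continuous with compact support, so along $T_i$ Proposition 12 gives $I_{T_i}\to C_0\,a(\chi)$ with $C_0$ independent of $\chi$. For $\chi=1$ we have $I_T=1$ for large $T$, so $1=C_0a(1)$. By (15) and (14), $a(\chi)/a(1)=\lim I_{T_i}=\int\chi\,d\mathcal N_\sigma$. This proves Proposition 15 for virtually free groups. $\square$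

Sections 12 and 13 cover all $(\Gamma,d,d_*)$. Both apply when $\Gamma$ is virtually free and $d$ is non-arithmetic. Then each yields the convergence in Theorem 1 with its own $(\tau,\sigma)$: tightness of both normalizations forces equal $\tau$ (otherwise they differ by a shift of order $\sqrt T$), and then uniqueness of limits forces equal $\sigma$.

## 14. When the variance vanishes

With the reduction of Section 11 and Proposition 15, only the last assertion of Theorem 1 is left. We go around the three conditions.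

**Step 1 (rough similarity implies proportional lengths).** The purpose is the first implication. If $|\lambda d-d_*|\le C$, divide $|\lambda d(o,g^n)-d_*(o,g^n)|\le C$ by $n$: $\ell_*=\lambda\ell$.

**Step 2 (proportional lengths imply $\sigma=0$).** The purpose is to use concentration near $T$. By Corollary 14(b), for every $\varepsilon>0$ there is $L$ such that for large $T$ all but a proportion $\varepsilon$ of the classes with $\ell<T$ have $\ell\ge T-L$. For those, $(\ell_*-\tau T)/\sqrt T=(\lambda-\tau)\sqrt T+O(T^{-1/2})$. Convergence to the law $\mathcal N_\sigma$ on $\mathbb R$ forces $\lambda=\tau$, and then $\sigma=0$.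

**Step 3 ($\sigma=0$ implies rough similarity).** The purpose is to close the circle. If the Known Result applies, this is part of it. If $\Gamma$ is virtually free, then by (14) $\sigma_0=0$, so $S_nG$ is uniformly bounded by Step 3 of Section 13. By (13), $|d_*(o,w)-\tau d(o,w)|\le C$ for all $w\in F$, since every $w$ is a prefix of some $\xi$. As $F$ has finite index, the same holds on $\Gamma$ with another constant, and by left-invariance $|\tau d-d_*|\le C'$. This completes the proof of Theorem 1. $\square$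

## 15. Quotients, windows, primitive classes and the other normalization

*Proof of Theorem 2.*

**Step 1 (part (a): finite quotients).** The purpose is to absorb $\Gamma_1$ into $\Gamma_0$. Replace $\Gamma_0$ by $\Gamma_0\cap\Gamma_1$, which is still normal, of finite index, contained in $C_\Gamma(E)$, and free if $\Gamma_0$ is. The set $\mathcal C$ pulls back to a nonempty conjugation-invariant subset of the new $Q$. By Corollary 14(a) the restricted ratios tend to $a(\chi)/a(1)=\int\chi\,d\mathcal N_\sigma$. In Section 13 the new free group gives the same constants by uniqueness of limits, since each choice yields Theorem 1.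

**Step 2 (part (b): windows).** The purpose is to count $T-L\le\ell<T$. If $\ell(\Gamma)$ is non-arithmetic, then $M_0=\mathbb R$, because $M_0=c_0\mathbb Z$ would give $\ell(\Gamma)\subset\frac{c_0}N\mathbb Z$. Whenever $M_0=\mathbb R$, the proof of Lemma 13 applied to the window $[-L,0)$, whose endpoints are $\Xi$-null, gives the limit $\Xi([-L,0))=a(\chi)\cdot\text{const}$ with a positive constant. Let $M_0=c_0\mathbb Z$ and $L\ge c_0$. Replace both endpoints $T$ and $T-L$ by the midpoints $T'$ and $(T-L)'$ of Section 11, which changes no counted class. Since $(T-L)'\le(T-c_0)'=T'-c_0$, the window becomes $[T'-L',T')$ with $L'\ge c_0$, and $L'\in\frac{c_0}N\mathbb Z$ takes at most two values, as $|L'-L|<c_0/N$. Pass to a subsequence with $L'$ constant. The endpoints $0,-L'$ have $m_q$-measure $0$, and $[-L',0)$ contains a point of each coset $\theta(q)-T_0+c_0\mathbb Z$. So the limit is again $a(\chi)$ times a positive constant, and ratios tend to $a(\chi)/a(1)$.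

**Step 3 (part (c): primitive classes).** The purpose is to discard proper powers. If $g=z^k$ with $k\ge2$ is loxodromic and $(g^+,g^-)\in K$, then $z\in Z(g)$ and $b(z,g^+)=\ell(g)/k$, so $g$ is of type (i) in Lemma 13. By (7) and $p/\ell\le B/\ell_{\min}$, the non-primitive loxodromic classes with $\ell<T$ number $O(Te^{vT/2})$. With the finitely many torsion classes this is $o(e^{vT}/T)$, whereas the classes counted in (a) and (b) number at least $c\,e^{vT}/T$ with some $c>0$, for large $T$.

**Step 4 (part (d): normalization by $\ell$).** The purpose is to compare the two normalizations where almost all classes lie. By Corollary 14(b), all but a proportion $\varepsilon$ of the classes, also within the restrictions (a)–(c), whose counts are at least $c\,e^{vT}/T$, have $\ell\in[T-L,T)$ with $L=L(\varepsilon)$. On these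
$$\frac{\ell_*-\tau\ell}{\sqrt\ell}=\sqrt{\frac T\ell}\;\hat f_T+\frac{\tau(T-\ell)}{\sqrt\ell},$$
with $T/\ell\to1$ and $(T-\ell)/\sqrt\ell\to0$ uniformly. So the two normalizations differ uniformly by $o(1)$ in $\overline{\mathbb R}$, and the limit law is the same. $\square$
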